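# A trilinear class on a group of class two, and Noether's problem for free central extensions

## 1. The group $G$, the cocycle $s_1t_2u_3/p^M$ and the sign change $\tau$

Everything in this talk turns on one finite group, one degree-3 cohomology class on it, and one automorphism. We build them first.

Let $A=\bigoplus_{i=1}^r(\mathbb Z/n_i)e_i$ be a finite abelian group. Put $n_{ij}=\gcd(n_i,n_j)$ and
$$Z=\wedge^2A=\bigoplus_{i<j}Z_{ij},\qquad Z_{ij}=(\mathbb Z/n_{ij})\,e_i\wedge e_j,\qquad \beta(s,t)=\sum_{i<j}s_it_j\,e_i\wedge e_j\in Z .$$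
The map $\beta$ is well defined and bilinear on $A$, because $s_it_j$ makes sense modulo $n_{ij}$. A bilinear map is a 2-cocycle, so
$$G_A=A\times Z,\qquad (s,z)(t,w)=(s+t,\;z+w+\beta(s,t))$$
is a group, a central extension of $A$ by $Z$. The commutator of $(s,z)$ and $(t,w)$ is
$$\beta(s,t)-\beta(t,s)=\sum_{i<j}(s_it_j-t_is_j)\,e_i\wedge e_j=s\wedge t .$$
So the commutator pairing of $G_A$ is the universal alternating pairing $A\times A\to\wedge^2A$.

**Example.** For $A=(\mathbb Z/2)^2$ the group $G_A$ has order 8. The elements $(e_1,0)$ and $(e_2,0)$ are involutions with nontrivial central commutator, so $G_A\cong D_4$. For $A=(\mathbb Z/p)^3$ the group $G_A$ has order $p^6$.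

Next we enlarge the quotient $A$ but not the kernel $Z$. Put $m=2|A|$ and $B=(\mathbb Z/m)^r$, with standard basis again called $e_i$, and let $B\to A$, $s\mapsto\bar s$, be reduction of coordinates. The same formula defines $\beta$ on $B$, and we set
$$G=B\times Z,\qquad (s,z)(t,w)=(s+t,\;z+w+\beta(s,t)).$$
Commutators in $G$ are the elements $\bar s\wedge\bar t$. Hence $[G,G]=Z$ and $G^{ab}=B$. The map $(s,z)\mapsto(\bar s,z)$ is a surjection $G\to G_A$ with kernel $\ker(B\to A)\times0$.

Finally let $p$ be a prime, and suppose that $e_1,e_2,e_3$ have orders $p^a,p^b,p^c$ with $a\ge b\ge c\ge1$. Then $n_{12}=p^b$ and $n_{13}=n_{23}=p^c$. Put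
$$M=\lceil 3c/2\rceil .$$
Since $M\le 2c\le b+c$, we have $p^M\mid |A|$, hence $p^M\mid m$. So for $1\le\nu\le M$ the function
$$\varphi_\nu(s,t,u)=\frac{s_1t_2u_3}{p^\nu}\in\mathbb Q/\mathbb Z$$
is a well-defined trilinear 3-cocycle on $B$. Let $\xi_\nu\in H^3(G,\mathbb Q/\mathbb Z)$ be its inflation to $G$, and let $\xi=\xi_M$. Then $p^M\xi=0$ and $2\xi_M=\xi_{M-1}$ if $p=2$ and $M\geq 2$.

Two properties of this class carry the proof.

* *Pairwise products die on $G$.* For $i<j$ consider the function $h(s,z)=z_{ij}$ on $G$ with values in $\mathbb Z/n_{ij}$. Its coboundary at $\big((s,z),(t,w)\big)$ is $w_{ij}-(z_{ij}+w_{ij}+s_it_j)+z_{ij}=-s_it_j$. So the cocycle $s_it_j \bmod n_{ij}$ is a coboundary on $G$.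
* *A sign change.* Since $\beta(-s,-t)=\beta(s,t)$, the map $\tau(s,z)=(-s,z)$ is an automorphism of $G$, and the same formula gives one of $G_A$. It is trivial on $Z$. Since $\varphi_M$ is trilinear, $\tau^*\xi=-\xi$.

What is this for? We shall map the Galois group of a field of $G$-invariant functions to $G$, and pull $\xi$ back to the Galois group, where it becomes a triple symbol. The first property makes the symbol unramified modulo $p^M$. The second one lets us prove that the symbol is not zero. A nonzero unramified class shows that the field is not stably rational.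

## 2. Quotients $V/F^c(A)$: the conjecture and the theorems

Throughout, $k$ is an algebraically closed field of characteristic zero.

**Definition (stable rationality).** A variety $Y$ over $k$ is stably rational if $Y\times\mathbb P^n$ is rational for some $n\ge0$. For a field $K$ finitely generated over $k$ this means that some $K(y_1,\dots,y_n)$ is purely transcendental over $k$.

**Definition (free central extension).** For a finite abelian group $A$, a free central extension is a central extension
$$1\to Z\to F^c(A)\to A\to1,\qquad Z=\wedge^2(A),$$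
where $Z$ is generated by the commutators of lifts of elements of $A$, with no nontrivial relations among them.

By the commutator formula of Section 1, $G_A$ is an $F^c(A)$. The extension is not unique, but it is unique up to isoclinism. Two groups are isoclinic if there are isomorphisms between their quotients by the center and between their commutator subgroups which match the commutator maps. For example, $D_4$ and $Q_8$ are isoclinic: in both, the center has order 2, equals the commutator subgroup, and the quotient is $(\mathbb Z/2)^2$ with two generators of nontrivial commutator. Both are free central extensions of $(\mathbb Z/2)^2$.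

We take one fact from Fedor Bogomolov and Yuri Tschinkel, "Noether's problem and descent", arXiv:1711.09465 (2017), which is also where the question comes from: over fields containing roots of unity, the stable rationality of $V/G$, for $V$ a faithful linear representation of $G$, depends only on the isoclinism class of $G$. So we may work with $G_A$. The choice of $V$ does not matter either, by the no-name lemma: if $V,V'$ are representations of a finite group $G$ and $V$ is faithful, then $k(V\oplus V')^G$ is purely transcendental over $k(V)^G$.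

**Conjecture.** Let $A$ be a finite abelian group, $F^c(A)$ its free central extension, and $V$ a faithful linear representation of $F^c$, over an algebraically closed field $k$. Then $V/F^c$ is stably rational.

The conjecture is false. The precise statements are these.

**Theorem 1.** Let $p$ be an odd prime and $A=(\mathbb Z/p)^3$. For every algebraically closed $k$ of characteristic $0$ and every faithful linear representation $V$ of $F^c(A)$, the variety $V/F^c(A)$ is not stably rational.

**Theorem 2.** More generally, let $A$ be a finite abelian group having a direct summand $\mathbb Z/p^a\oplus\mathbb Z/p^b\oplus\mathbb Z/p^c$ with $a\ge b\ge c\ge 1$ and $p$ prime. Put $M=\lceil 3c/2\rceil$. If $p$ is odd and $b<M$, or if $p=2$ and $b+1<M$, then $V/F^c(A)$ is not stably rational.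

**Theorem 3.** If $A$ is generated by at most two elements, or $A=(\mathbb Z/2)^3$, then $V/F^c(A)$ is stably rational.

**Corollary 4.** Let $A=(\mathbb Z/n)^r$ with $n\ge2$. If $r\le2$, the conjecture holds for $A$. If $r\ge3$ and $n\notin\{2,4\}$, it fails for $A$. It holds for $(\mathbb Z/2)^3$. In particular, if $A$ has odd squarefree exponent, the conjecture holds for $A$ if and only if $A$ is generated by two elements.

The cases $n=2$, $r\ge4$ and $n=4$, $r\ge3$, as well as many mixed exponents, are not decided here. Theorem 1 is the case $a=b=c=1$, $M=2$ of Theorem 2.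

We fix compatible roots of unity $\zeta_n$, so $\zeta_m^{m/n}=\zeta_n$ for $n\mid m$. They identify every $\mu_n^{\otimes j}$ with $\mathbb Z/n$.

## 3. Two generators: the Heisenberg group and the isomorphism $I\cong I^2$

We try the smallest groups first. One lemma is used here and again in Section 5. Its purpose is to let us enlarge the abelian quotient without changing the stable birational type.

**Lemma 5.** Let $n_i\mid m_i$ for $1\le i\le r$, let $P=\bigoplus_i\mathbb Z/m_i\to Q=\bigoplus_i\mathbb Z/n_i$ be reduction of coordinates, and let $\beta:Q\times Q\to Z$ be bilinear with $Z$ finite abelian. Let $G_Q=Q\times Z$ and $G_P=P\times Z$ have the products defined by $\beta$. Let $V$ be a faithful representation of $G_Q$, let $\chi_i(s,z)=\zeta_{m_i}^{s_i}$ on $G_P$, and let $W=V\oplus\bigoplus_i\chi_i^{-1}$. Then $W$ is a faithful representation of $G_P$, and $k(W)^{G_P}$ is purely transcendental over $k(V)^{G_Q}$.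

*Proof.* If $(s,z)$ acts trivially on $W$, the characters give $s=0$. Then $(0,z)$ acts trivially on $V$, which is faithful for $G_Q$, so $z=0$.

Write $k(W)=k(V)(t_1,\dots,t_r)$, where $t_i$ is the linear coordinate on $\chi_i^{-1}$. On coordinates the group acts by the inverse character, so $(s,z)t_i=\zeta_{m_i}^{s_i}t_i$. The kernel of $G_P\to G_Q$ is $\ker(P\to Q)\times 0=\prod_i(n_i\mathbb Z/m_i)\times0$. It acts trivially on $k(V)$, and its $i$-th factor acts on $t_i$ through all $(m_i/n_i)$-th roots of unity. So its invariants are $k(V)(T_1,\dots,T_r)$ with $T_i=t_i^{m_i/n_i}$. On $T_i$ the group acts by $\zeta_{m_i}^{s_im_i/n_i}=\zeta_{n_i}^{s_i}$, a character of $G_Q$. Since $G_Q$ acts faithfully on $k(V)$, Hilbert 90 gives $c_i\in k(V)^*$ on which $G_Q$ acts by this same character. Then $T_i/c_i$ is invariant, and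
$$k(W)^{G_P}=k(V)(T_1/c_1,\dots,T_r/c_r)^{G_Q}=k(V)^{G_Q}(T_1/c_1,\dots,T_r/c_r).\qquad\square$$

*Proof of Theorem 3 when $A$ is generated by at most two elements.* Write $A=\mathbb Z/n_1\oplus\mathbb Z/n_2$ and $d=\gcd(n_1,n_2)$. If $d=1$, then $\wedge^2A=0$, so $F^c(A)=A$ is abelian and $V/A$ is rational by Fischer's theorem. Let $d\ge2$.

**Step 1: reduce to $(\mathbb Z/d)^2$.** Here $Z=\mathbb Z/d$ and $\beta(s,t)=s_1t_2\bmod d$ depends only on coordinates modulo $d$. Lemma 5 with $P=A$, $Q=(\mathbb Z/d)^2$, $m_i=n_i$ shows that it suffices to treat $G_{(\mathbb Z/d)^2}$.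

**Step 2: a monomial model.** Let $H_d\subset GL_d(k)$ be generated by $\sigma:u_i\mapsto u_{i+1}$ and $\varepsilon:u_i\mapsto\zeta_d^iu_i$, $i\in\mathbb Z/d$. Its generators have order $d$, and their commutator is a scalar of order $d$. Modulo scalars, $\sigma^j\varepsilon^l$ is trivial only for $j=l=0$ in $\mathbb Z/d$. So $H_d$ is a central extension of $(\mathbb Z/d)^2$ by $\langle\zeta_d\rangle$, the group generated by the commutator of the generators: it is an $F^c((\mathbb Z/d)^2)$, with faithful representation $V$ and $k(V)=k(u_0,\dots,u_{d-1})$.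

Let $C=\langle\sigma\rangle$ and let $I\subset\mathbb Z[C]$ be the augmentation ideal. For $f=\sum f_i\sigma^i$ write $u^f=\prod u_i^{f_i}$. Then $k(\mathbb P(V))$ is the fraction field $k(I)$ of the group ring of $I$, and
$$\sigma u^f=u^{\sigma f},\qquad \varepsilon u^f=\zeta_d^{\sum if_i}u^f .$$

**Step 3: the $\varepsilon$-invariants are again the augmentation lattice.** As $\varepsilon$ is diagonal on monomials, $k(I)^{\langle\varepsilon\rangle}=k(M')$ with $M'=\{f\in I:\sum if_i\equiv0\bmod d\}$. The standard isomorphism $I/I^2\cong C\cong\mathbb Z/d$ sends $\sigma^i-1$ to $i$, so it sends $f=\sum f_i(\sigma^i-1)$ to $\sum if_i$. Thus $M'=I^2$. Multiplication by $\sigma-1$ maps $I$ onto $I^2$, since $I=(\sigma-1)\mathbb Z[C]$. Its kernel on $I$ consists of the $\sigma$-fixed elements of $I$, that is, the multiples of $\sum_{g\in C}g$ of augmentation $0$, so it is $0$. Hence $I\cong I^2$ as $C$-modules, and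
$$k(\mathbb P(V))^{(\mathbb Z/d)^2}=k(I^2)^C\cong k(I)^C=k(\mathbb P(V))^C .$$

**Step 4: go back up to $V$.** Both $C$ and $(\mathbb Z/d)^2$ act faithfully on $k(\mathbb P(V))$, because a nontrivial element of either is not represented by a scalar matrix. We have $k(V)=k(\mathbb P(V))(u_0)$ and $gu_0/u_0\in k(\mathbb P(V))^*$ for $g\in H_d$. By Hilbert 90 for $C$ there is $c\in k(\mathbb P(V))^*$ with $u_0/c$ invariant under $C$, so $k(V)^C=k(\mathbb P(V))^C(u_0/c)$. By Fischer's theorem $k(V)^C$ is rational, so $k(\mathbb P(V))^C$ is stably rational. For $H_d$, the scalars are $\langle\zeta_d\rangle$ and their invariants are $k(\mathbb P(V))(u_0^d)$. Hilbert 90 for $(\mathbb Z/d)^2$, applied to $u_0^d$, shows that $k(V)^{H_d}$ is purely transcendental of degree $1$ over $k(\mathbb P(V))^{(\mathbb Z/d)^2}\cong k(\mathbb P(V))^C$. Hence $k(V)^{H_d}$ is stably rational. $\square$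

## 4. Three generators of order two: three circles and one linear equation

Now we prove the remaining case of Theorem 3, $A=(\mathbb Z/2)^3$. This case will also show us, in Section 7, a trap.

**Step 1: a convenient representation.** For $i<j$ the map $(s,z)\mapsto((s_i,s_j),z_{ij})$ is a homomorphism $G_A\to G_{(\mathbb Z/2)^2}\cong D_4$. Let $W_{ij}$ be the pullback of the faithful 2-dimensional representation in which $e_i$ swaps the coordinates $u_0,u_1$ and $e_j$ acts by $u_0\mapsto u_0$, $u_1\mapsto-u_1$. Let $\chi_i$ be the coordinate characters, with coordinate functions $t_i$, and $W=\bigoplus_{i<j}W_{ij}\oplus\bigoplus_i\chi_i$. It is faithful: the $\chi_i$ detect $A$, and $Z_{ij}$ acts on $W_{ij}$ by $\pm1$.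

**Step 2: remove the center.** Let $w_{ij}=u_1/u_0$ be the affine coordinate on $\mathbb P(W_{ij})$, let $y_{ij}=u_0$ on $W_{ij}$, and put $L=k(t_1,t_2,t_3,w_{12},w_{13},w_{23})$. Then $k(W)=L(y_{12},y_{13},y_{23})$. The group $Z$ fixes $L$ and acts on the $y_{ij}$ by independent signs, so $k(W)^Z=L(y_{12}^2,y_{13}^2,y_{23}^2)$. The group $A$ acts faithfully on $L$, already on $k(t_1,t_2,t_3)$, and multiplies each $y_{ij}^2$ by elements of $L^*$. By Hilbert 90, $k(W)^{G_A}$ is purely transcendental over $L^A$.

**Step 3: describe $L^A$.** The element $e_i$ sends $t_i\mapsto-t_i$, $w_{ij}\mapsto1/w_{ij}$; the element $e_j$ sends $t_j\mapsto-t_j$, $w_{ij}\mapsto-w_{ij}$; the third generator fixes $w_{ij}$. Put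
$$U_{ij}=\frac{w_{ij}^2-1}{t_i(w_{ij}^2+1)},\qquad V_{ij}=\frac{2w_{ij}}{t_j(w_{ij}^2+1)} .$$
Both are $A$-invariant: under $e_i$, the fraction $(w^2-1)/(w^2+1)$ and $t_i$ change sign while $2w/(w^2+1)$ does not; under $e_j$, $2w/(w^2+1)$ and $t_j$ change sign while $(w^2-1)/(w^2+1)$ does not. The rational parametrization of the circle gives
$$t_i^2U_{ij}^2+t_j^2V_{ij}^2=1,\qquad w_{ij}=\frac{t_jV_{ij}}{1-t_iU_{ij}} .$$
Let $(x,y,z)=(t_1^2,t_2^2,t_3^2)$ and $F=k(x,y,z)(U_{ij},V_{ij}:i<j)\subset L^A$. Then $L=F(t_1,t_2,t_3)$, so $[L:F]\le8=[L:L^A]$ and $F=L^A$.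

**Step 4: $F$ is rational.** Write $(u,v)=(U_{13},V_{13})$, $(u',v')=(U_{23},V_{23})$. Then
$$xu^2+zv^2=1,\qquad yu'^2+zv'^2=1,\qquad xU_{12}^2+yV_{12}^2=1 .$$
The first two give $x=(1-zv^2)u^{-2}$ and $y=(1-zv'^2)u'^{-2}$. With $s=U_{12}/u$ and $t=V_{12}/u'$ the third becomes $(1-zv^2)s^2+(1-zv'^2)t^2=1$, which is linear in $z$:
$$z\,(v^2s^2+v'^2t^2)=s^2+t^2-1 .$$
The coefficient is not zero. Indeed
$$vs=\frac{2w_{13}}{t_3(w_{13}^2-1)}\cdot\frac{w_{12}^2-1}{w_{12}^2+1},\qquad v't=\frac{2w_{23}}{t_3(w_{23}^2-1)}\cdot\frac{2w_{12}}{w_{12}^2+1},$$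
and $(vs)^2=-(v't)^2$ is impossible since the left side depends on $w_{13}$ and the right side does not. So $z$, then $x$ and $y$, lie in $k(u,v,u',v',s,t)$, and $F=k(u,v,u',v',s,t)$. As $L$ is algebraic over $F$ and has transcendence degree $6$, the six generators are algebraically independent. Thus $L^A=F$ is rational and $k(W)^{G_A}$ is rational. This finishes the proof of Theorem 3. $\square$

## 5. The field $K$, its three functions $x_i$, and the modulus of the triple symbol

From here to Section 9 we prove Theorem 2. So $A$ has the direct summand $\mathbb Z/p^a\oplus\mathbb Z/p^b\oplus\mathbb Z/p^c$; we decompose a complement into cyclic groups and use the notation of Section 1.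

**Lemma 6.** For Theorem 2 we may assume $k=\mathbb C$.

*Proof.* Choose $\overline{\mathbb Q}\subset k$. A representation of a finite group in characteristic zero is defined over $\overline{\mathbb Q}$, so $V=V_0\otimes k$. Suppose $V/G_A$ is stably rational over $k$. Then for some $n,N$ a nonempty open subscheme of $(V_0/G_A\times\mathbb A^n)_k$ is isomorphic to one of $\mathbb A^N_k$. This isomorphism is defined over a finitely generated $\overline{\mathbb Q}$-subalgebra $R\subset k$, as an isomorphism between open subschemes $U,U'$ of $(V_0/G_A\times\mathbb A^n)_R$ and $\mathbb A^N_R$. Both schemes are flat of finite type over $R$, so the images of $U,U'$ in $\operatorname{Spec}R$ are open, and they are nonempty. After localizing $R$, all fibers of $U$ and $U'$ are nonempty. By the Nullstellensatz $\operatorname{Spec}R$ has a $\overline{\mathbb Q}$-point. Its fiber shows that $V_0/G_A$ is stably rational over $\overline{\mathbb Q}$, hence over $\mathbb C$. So if $(V_0\otimes\mathbb C)/G_A$ is not stably rational, neither is $V/G_A$. $\square$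

Let $k=\mathbb C$. Apply Lemma 5 with $P=B$, $Q=A$, $m_i=m$, and put
$$K=\mathbb C(W)^G,\qquad x_i=t_i^m\in K^* .$$
Since $K$ is purely transcendental over $\mathbb C(V)^{G_A}$, it suffices to show that $K$ is not stably rational over $\mathbb C$.

**Notation.** For a field $F\supset\mathbb C$, $K_n(F)$ is Milnor $K$-theory, written additively; in particular $F^*=K_1(F)$ is written additively, so "$w\in p^cF^*$" means that $w$ is a $p^c$-th power. For $x\in F^*$ let $(x)\in H^1(F,\mathbb Z/n)$ be its Kummer class. We use the relations $\{x,-x\}=0$, hence $\{x,x\}=\{x,-1\}$, and anticommutativity.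

**Definition (unramified cohomology).** A discrete valuation $v$ of $K$, trivial on $\mathbb C$, with residue field $\kappa$, has residue maps $\partial_v:H^i(K,\mathbb Z/n)\to H^{i-1}(\kappa,\mathbb Z/n)$. The group $H^i_{nr}(K/\mathbb C,\mathbb Z/n)$ consists of the classes with $\partial_v=0$ for all such $v$.

**Example.** In $\mathbb C(x,y)$ the class $(x)\cup(y)\in H^2(\mathbb C(x,y),\mathbb Z/p)$ is ramified: at the valuation of $x=0$ the residue is, up to sign, $(y)\in H^1(\mathbb C(y),\mathbb Z/p)$. It is nonzero because $y$ has valuation $1$ at $y=0$ and so is not a $p$-th power.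

By Colliot-Thélène–Ojanguren (Invent. Math. 97 (1989)), $H^i_{nr}$ is unchanged by adjoining variables, and it vanishes for $\mathbb C$ and $i\ge1$. So if $K$ is stably rational, then $H^3_{nr}(K/\mathbb C,\mathbb Z/p^M)=0$.

**Lemma 7.** For $1\le i<j\le3$ we have $\{x_i,x_j\}\in n_{ij}K_2(K)$. In particular
$$\{x_i,x_j\}\in p^cK_2(K)\qquad(1\le i<j\le3).\tag{1}$$

*Proof.* The group $G$ is the Galois group of $\mathbb C(W)/K$. So we have $\Gamma_K=\mathrm{Gal}(\overline K/K)\to G\to B$. Let $n\mid m$. An $n$-th root of $x_i$ is $t_i^{m/n}$, and $(s,z)$ multiplies it by $\zeta_m^{s_im/n}=\zeta_n^{s_i}$. So the Kummer class of $x_i$ modulo $n$ is the $i$-th coordinate of $\Gamma_K\to B$, reduced modulo $n$. Hence $(x_i)\cup(x_j)\in H^2(K,\mathbb Z/n_{ij})$ is the pullback of the cocycle $s_it_j$ on $B$. This is a coboundary on $G$ by Section 1, so $(x_i)\cup(x_j)=0$. By Merkurjev–Suslin, $K_2(K)/n\cong H^2(K,\mu_n^{\otimes2})$, so $\{x_i,x_j\}\in n_{ij}K_2(K)$. Since $c\le b$, (1) follows. $\square$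

The natural candidate for an obstruction is the triple symbol $(x_1)\cup(x_2)\cup(x_3)$. But modulo which integer? For $A=(\mathbb Z/p)^3$ one would first take coefficients $\mathbb Z/p$. That gives nothing: by Lemma 7, $\{x_1,x_2\}\in p^bK_2(K)$, so $\{x_1,x_2,x_3\}\in p^bK_3(K)$, and the symbol is zero in $H^3(K,\mathbb Z/p^\nu)$ for all $\nu\le b$. So the modulus has to be larger than $p^b$. This is why we passed from $G_A$ to $G$: the abelianization of $G_A$ for $A=(\mathbb Z/p)^3$ has exponent $p$, and we want Kummer characters modulo $p^2$ that come from the group. On the other hand, relation (1) only speaks about divisibility by $p^c$, and a larger modulus makes it harder to be unramified. Section 6 shows that $p^M$ is still small enough. The hypothesis $b<M$ of Theorem 2 is the condition that $p^M$ is larger than $p^b$.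

So let
$$\alpha=(x_1)\cup(x_2)\cup(x_3)\in H^3(K,\mathbb Z/p^M).$$
By the description of Kummer classes above, the image of $\alpha$ in $H^3(K,\mathbb Q/\mathbb Z)$ (under $1\mapsto1/p^M$) is the pullback of $\xi\in H^3(G,\mathbb Q/\mathbb Z)$ along $\Gamma_K\to G$. Theorem 2 follows from two claims:

* **(U)** $\alpha$ is unramified (no condition on $b$ is needed);
* **(N)** $\alpha\ne0$, under the hypotheses of Theorem 2.

## 6. Residues: two divisibilities that meet at $3c/2$

**Proposition 8.** The class $\alpha$ is unramified.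

*Proof.* Let $v$ be a discrete valuation of $K$ trivial on $\mathbb C$, with uniformizer $\pi$ and residue field $\kappa\supset\mathbb C$. Write $x_i=\pi^{h_i}u_i$ with $h_i=v(x_i)$ and $u_i$ a unit, $i=1,2,3$; denote by $u_i\in\kappa^*$ also the residue. Since $\mathbb C^*$ is divisible, $-1\in p^N\kappa^*$, and
$$D:=\{-1,\kappa^*\}\subset p^NK_2(\kappa)\quad\text{for all }N .$$
So elements of $D$ can be ignored in questions of divisibility by powers of $p$.

**Step 1: what (1) says in the residue field.** We extract two facts from (1), one from the tame symbol and one from specialization. Normalize $\partial_v$ by $\partial_v\{\pi,u\}=u$.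

(i) Put $w_{ij}=h_iu_j-h_ju_i\in\kappa^*$ (additive notation). Expanding,
$$\partial_v\{x_i,x_j\}=h_ih_j\,\partial_v\{\pi,-1\}+h_iu_j-h_ju_i,$$
which is $w_{ij}$ up to adding an element of $\{\pm1\}$. By (1) it lies in $p^c\kappa^*$, and $\pm1\in p^c\kappa^*$. So $w_{ij}\in p^c\kappa^*$.

(ii) The homomorphism $K_2(K)\to K_2(\kappa)$, $y\mapsto\partial_v(\{-\pi\}y)$, sends $\{x_i,x_j\}$ to $\{u_i,u_j\}$: since $\{-\pi,\pi\}=0$, all terms containing $\pi$ vanish, and $\partial_v\{-\pi,u_i,u_j\}=\partial_v\{\pi,u_i,u_j\}+\partial_v\{-1,u_i,u_j\}=\{u_i,u_j\}+0$. So $\{u_i,u_j\}\in p^cK_2(\kappa)$.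

**Step 2: the residue of the triple symbol.** Expand $\{x_1,x_2,x_3\}$ trilinearly. The terms with one $\pi$ are $h_1\{\pi,u_2,u_3\}$, $h_2\{u_1,\pi,u_3\}=-h_2\{\pi,u_1,u_3\}$ and $h_3\{u_1,u_2,\pi\}=h_3\{\pi,u_1,u_2\}$. In a term with more than one $\pi$ we use $\{\pi,\pi\}=\{\pi,-1\}$ until one $\pi$ is left; its residue is then in $D$. The term $\{u_1,u_2,u_3\}$ has residue $0$. So
$$\partial_v\{x_1,x_2,x_3\}\equiv E:=h_1\{u_2,u_3\}-h_2\{u_1,u_3\}+h_3\{u_1,u_2\}\pmod D .\tag{2}$$
It remains to show that $E\in p^MK_2(\kappa)$.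

**Step 3: the identity behind the divisibility.** We have
$$\begin{aligned}\{w_{12},w_{13}\}&=\{h_1u_2-h_2u_1,\;h_1u_3-h_3u_1\}\\&=h_1^2\{u_2,u_3\}-h_1h_3\{u_2,u_1\}-h_1h_2\{u_1,u_3\}+h_2h_3\{u_1,u_1\}\\&=h_1E+h_2h_3\{u_1,u_1\}\equiv h_1E\pmod D,\end{aligned}\tag{3}$$
since $\{u_1,u_1\}=\{-1,u_1\}$ up to sign. The left side is a product of two elements that are each divisible by $p^c$. This is where we gain over (1).

**Step 4: the case $c=1$, $M=2$.** This is all that Theorem 1 needs. If $p$ divides all $h_i$, then (ii) gives $E\in p\cdot pK_2(\kappa)$. If $p$ does not divide some $h_i$, we may take $i=1$, because exchanging two neighboring indices changes $E$ exactly by a sign (check: exchanging $1,2$ gives $h_2\{u_1,u_3\}-h_1\{u_2,u_3\}+h_3\{u_2,u_1\}=-E$; exchanging $2,3$ gives $h_1\{u_3,u_2\}-h_3\{u_1,u_2\}+h_2\{u_1,u_3\}=-E$). Then (i) and (3) give $h_1E\in p^2K_2(\kappa)$, and $h_1$ is prime to $p$, so $E\in p^2K_2(\kappa)$.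

**Step 5: general $c$.** If all $h_i=0$, then $E=0$. Otherwise let $f=\min_iv_p(h_i)$ and $h_i=p^fh_i'$. Form $E',w'_{ij}$ from the $h_i'$ as $E,w_{ij}$ were formed from the $h_i$. Then $E=p^fE'$ and $w_{ij}=p^fw_{ij}'$.

First, by (ii), $E'\in p^cK_2(\kappa)$, so
$$E\in p^{f+c}K_2(\kappa).\tag{4}$$
If $f>c$ we are done, since $f+c\ge2c\ge M$.

Let $f\le c$. Write $p^fw_{ij}'=w_{ij}=p^cy$ with $y\in\kappa^*$. Then $w_{ij}'-p^{c-f}y$ is killed by $p^f$, so it is a root of unity, so it lies in the divisible group $\mathbb C^*$. Hence $w'_{ij}\in p^{c-f}\kappa^*$. Some $h_i'$ is prime to $p$; by the sign rule of Step 4 we may take $i=1$. Identity (3) for the primed quantities reads $\{w'_{12},w'_{13}\}\equiv h_1'E'\pmod D$, so $h_1'E'\in p^{2c-2f}K_2(\kappa)$. Choose integers with $gh_1'+g'p^{2c-2f}=1$. Then $E'=g\,h_1'E'+g'p^{2c-2f}E'\in p^{2c-2f}K_2(\kappa)$, and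
$$E\in p^{2c-f}K_2(\kappa).\tag{5}$$
The two exponents in (4) and (5) have average $3c/2$, so the larger of the two is an integer $\ge3c/2$, that is, $\ge M$. Hence $E\in p^MK_2(\kappa)$.

**Step 6: conclusion.** By (2), $\partial_v\{x_1,x_2,x_3\}\in p^MK_2(\kappa)$. The Galois symbol commutes with residues up to sign, so $\partial_v\alpha=0$. $\square$

## 7. If $\alpha$ vanishes, then $\xi$ is made of Chern classes

We turn to (N). The group $G$ is finite, so one can hope to show by group cohomology that $\xi\ne0$ in $H^3(G,\mathbb Q/\mathbb Z)$, and we will do this in Section 9. But it is not enough, since $H^3(G,\mathbb Q/\mathbb Z)\to H^3(K,\mathbb Q/\mathbb Z)$ need not be injective. The group $A=(\mathbb Z/2)^3$ is an explicit case. Here $a=b=c=1$ and $M=2>b$, so $\xi\ne0$ by Proposition 11 below, and $\alpha$ is unramified by Proposition 8. But $K$ is stably rational by Theorem 3 and Lemma 5, so $\alpha=0$ in $H^3(K,\mathbb Z/4)$. The same example shows that the stronger hypothesis for $p=2$ in Theorem 2 cannot simply be replaced by $b<M$. So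 we have to describe the classes that can die in $K$.

Let $\delta:H^3(G,\mathbb Q/\mathbb Z)\to H^4(G,\mathbb Z)$ be the Bockstein map. It is an isomorphism, since $H^i(G,\mathbb Q)=0$ for $i>0$. Let $\mathrm{Ch}\subset H^4(G,\mathbb Z)$ be the subgroup generated by all $c_2(\rho)$ and $c_1(\rho)c_1(\rho')$, with $\rho,\rho'$ irreducible complex representations of $G$.

**Proposition 9.** If $\alpha=0$, then $\delta\xi\in\mathrm{Ch}$.

*Proof.* If $\alpha=0$, then $\xi$ maps to $0$ in $H^3(K,\mathbb Q/\mathbb Z)$.

**Step 1: a smooth variety that computes the cohomology of $G$.** Let $W'=W^{\oplus N}$ with $N\ge3$, and let $S\subset W'$ be the locus of points with nontrivial stabilizer. It is the union of the subspaces $(W^g)^{\oplus N}$, $g\ne1$, so it is closed, $G$-stable and of codimension $\ge N\ge3$, as $W$ is faithful. Let $X=(W'\setminus S)/G$, a smooth quasi-projective variety. The set $W'\setminus S$ is the complement of finitely many linear subspaces of real codimension $\ge6$, so it is 4-connected. Since $G$ acts freely on it, $H^i(X,\Lambda)=H^i(G,\Lambda)$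 for $i\le4$ and $\Lambda=\mathbb Z,\mathbb Q/\mathbb Z$.

**Step 2: $\xi$ dies on an open set.** The projection of $W'$ to its first summand gives a $G$-equivariant inclusion $\mathbb C(W)\subset\mathbb C(W')$, hence $K\subset\mathbb C(W')^G=\mathbb C(X)$. The maps of Galois groups to $G$ are compatible, because $G$ acts faithfully on $\mathbb C(W)$. So $\xi$ dies in
$$H^3(\mathbb C(X),\mathbb Q/\mathbb Z)=\varinjlim_UH^3(U,\mathbb Q/\mathbb Z),$$
the limit over nonempty open $U\subset X$ (étale cohomology commutes with this limit, and with torsion coefficients it agrees with singular cohomology on each $U$). So $\xi|_U=0$ for some nonempty open $U\subset X$.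

**Step 3: outside codimension two, $\delta\xi$ is algebraic.** Let $T$ be the union of the singular locus of $(X\setminus U)_{red}$ and its components of codimension $\ge2$ in $X$. It is closed of codimension $\ge2$ in $X$. In $X^\circ=X\setminus T$ the complement $D^\circ=X^\circ\setminus U$ is smooth of pure codimension $1$ or empty, and $X^\circ\setminus D^\circ=U$. Let $i:D^\circ\to X^\circ$ be the inclusion. The Gysin sequence
$$H^1(D^\circ,\mathbb Q/\mathbb Z)\xrightarrow{\,i_*\,}H^3(X^\circ,\mathbb Q/\mathbb Z)\to H^3(X^\circ\setminus D^\circ,\mathbb Q/\mathbb Z)$$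
gives $\xi|_{X^\circ}=i_*\eta$ for some $\eta$, so $\delta\xi|_{X^\circ}=\pm i_*\delta\eta$. The class $\eta$ comes from $H^1(D^\circ,\mu_n)$ for some $n$. The Kummer sequence attaches to it an $n$-torsion algebraic line bundle on $D^\circ$, whose $c_1$ is $\pm\delta\eta$. As $D^\circ$ is smooth, this is the class of a divisor on $D^\circ$. Hence $\delta\xi|_{X^\circ}$ is the class of an algebraic cycle of codimension $2$ on $X^\circ$.

**Step 4: extend over $T$.** Take the closure of this cycle in $X$. The difference of $\delta\xi$ and its class vanishes on $X\setminus T$, so it comes from $H^4_T(X,\mathbb Z)$. Since $T$ has codimension $\ge2$, purity says that this group is generated by the classes of the components of $T$ of codimension exactly $2$. So $\delta\xi$ is in the image of $CH^2(X)\to H^4(X,\mathbb Z)$.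

**Step 5: generators of $CH^2(X)$.** For a representation $\rho$ of $G$ let $E_\rho$ be the associated bundle on $X$. We show that $CH^2(X)$ is generated by the $c_2(E_\rho)$ and $c_1(E_\rho)c_1(E_{\rho'})$, with $\rho,\rho'$ irreducible (Totaro, *The Chow ring of a classifying space*, 1999).

Let $Y\subset X$ be integral of codimension $2$. Its singular locus has codimension $\ge3$ in $X$, so removing it does not change $CH^2(X)$. On what remains, Riemann–Roch without denominators (Fulton, *Intersection Theory*, §15.3) gives $c_1(\mathcal O_Y)=0$ and $c_2(\mathcal O_Y)=-[Y]$. So $c_2(\mathcal O_Y)=-[Y]$ in $CH^2(X)$.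

Bundles on $X$ are $G$-bundles on $W'\setminus S$, so $K_0(X)=K_0^G(W'\setminus S)$. Restriction from $K_0^G(W')$ is surjective, and $K_0^G(W')=R(G)$ (Thomason). So $[\mathcal O_Y]=\sum_\rho n_\rho[E_\rho]$ with $n_\rho\in\mathbb Z$, over irreducible $\rho$. The Whitney formula gives $c(\mathcal O_Y)=\prod_\rho c(E_\rho)^{n_\rho}$. Its part of degree $2$ is an integral combination of the $c_2(E_\rho)$ and the products $c_1(E_\rho)c_1(E_{\rho'})$.

Under $H^4(X,\mathbb Z)=H^4(G,\mathbb Z)$ the Chern classes of $E_\rho$ become those of $\rho$. So $\delta\xi\in\mathrm{Ch}$. $\square$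

## 8. The sign change fixes every Chern class

We know that $\tau^*\xi=-\xi$. We now show that $\tau^*$ is trivial on $\mathrm{Ch}$. This is the place where the factor $2$ in $m=2|A|$ is used.

**Proposition 10.** $\tau^*$ is the identity on $\mathrm{Ch}$. Consequently, if $\alpha=0$, then $2\xi=0$ in $H^3(G,\mathbb Q/\mathbb Z)$.

*Proof.*

**Step 1: products of first Chern classes.** We have $H^2(G,\mathbb Z)=\mathrm{Hom}(G,\mathbb Q/\mathbb Z)=\mathrm{Hom}(B,\mathbb Q/\mathbb Z)$ since $G^{ab}=B$. On it $\tau^*=-1$, so $\tau^*$ fixes all products of two elements of $H^2(G,\mathbb Z)$.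

**Step 2: irreducibles with the same central character are twists of each other.** Let $\rho,\rho'$ be irreducible representations of $G$ on which the central subgroup $Z$ acts by the same character. Then $\rho\otimes\rho'^*$ is trivial on $Z$, so it is a representation of the abelian group $G/Z=B$ and contains a character $\chi$ of $B$. This gives a nonzero $G$-map $\rho'\otimes\chi\to\rho$ between irreducibles, so $\rho\cong\rho'\otimes\chi$. The same argument holds for $G_A$ and $A$.

**Step 3: a $\tau$-invariant representative.** For each character $\omega$ of $Z$ we look for an irreducible $R$ of $G$ with central character $\omega$ and $R\circ\tau\cong R$. Let $\rho_0$ be an irreducible representation of $G_A$ with central character $\omega$, say a constituent of $\mathrm{Ind}_Z^{G_A}\omega$. Since $\tau$ is trivial on $Z$, $\rho_0\circ\tau$ has the same central character, so by Step 2 $\rho_0\circ\tau\cong\rho_0\otimes\chi_0$ with $\chi_0\in\mathrm{Hom}(A,\mathbb C^*)$.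

Inflated to $B$, $\chi_0$ is a square. Indeed $\chi_0(e_i)=\zeta_{n_i}^{a_i}=\zeta_m^{a_im/n_i}$, and $m/n_i$ is even because $2n_i\mid m$. So $\chi_0=\eta^2$ with $\eta\in\mathrm{Hom}(B,\mathbb C^*)$, $\eta(e_i)=\zeta_m^{a_im/(2n_i)}$. Put $R=\rho_0\otimes\eta$, with $\rho_0$ inflated to $G$. Since $\eta\circ\tau=\eta^{-1}$,
$$R\circ\tau\cong\rho_0\otimes\chi_0\otimes\eta^{-1}=\rho_0\otimes\eta=R .$$

**Step 4: all second Chern classes.** By Step 3, $\tau^*c_2(R)=c_2(R)$. Let $\rho$ be any irreducible representation of $G$ with central character $\omega$, of dimension $d$. By Step 2, $\rho\cong R\otimes\chi$ with $\chi\in\mathrm{Hom}(B,\mathbb C^*)$, so $\dim R=d$ and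
$$c_2(\rho)=c_2(R)+(d-1)\,c_1(R)c_1(\chi)+\tbinom d2\,c_1(\chi)^2 .$$
The first term is fixed by $\tau^*$, the other two by Step 1. So $\tau^*$ is the identity on $\mathrm{Ch}$.

**Step 5: the consequence.** If $\alpha=0$, then $\delta\xi\in\mathrm{Ch}$ by Proposition 9. So $-\delta\xi=\tau^*\delta\xi=\delta\xi$, and $2\xi=0$ as $\delta$ is injective. $\square$

In particular, if $p$ is odd and $\alpha=0$, then $\xi=0$, because also $p^M\xi=0$. It remains to see that $\xi$, or $2\xi=\xi_{M-1}$ when $p=2$, is not zero on the finite group $G$.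

## 9. Antisymmetrization detects $\xi_\nu$ for $\nu>b$

By Section 1, $s_1t_2$ modulo $p^b$ is a coboundary on $G$, so $\xi_\nu=0$ for $\nu\le b$. The next statement says that these are the only $\nu$ with $\xi_\nu=0$.

**Proposition 11.** Let $1\le\nu\le M$. If $\nu>b$, then $\xi_\nu\ne0$ in $H^3(G,\mathbb Q/\mathbb Z)$.

*Proof.* We first compute which classes on $B$ die on $G$, then find an invariant that bounds them.

**Step 1: a tower with cyclic kernels.** Order the nonzero groups $Z_{ij}$ as $Z_1,\dots,Z_q$. Let $\beta_l$ be the $Z_l$-component of $\beta$, and let $G^{(l)}=B\times(Z_1\oplus\dots\oplus Z_l)$ be the corresponding quotient of $G$. So $G^{(0)}=B$ and $G^{(q)}=G$. Then $G^{(l)}\to G^{(l-1)}$ is a central extension with cyclic kernel $Z_l$. The section $g\mapsto(g,0)$ shows that its class is inflated from $[\beta_l]\in H^2(B,Z_l)$. Put $Z_l^*=\mathrm{Hom}(Z_l,\mathbb Q/\mathbb Z)$.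

**Step 2: the kernel of one inflation map.** In the Hochschild–Serre spectral sequence of this extension with coefficients $\mathbb Q/\mathbb Z$,
$$E_2^{0,2}=H^2(Z_l,\mathbb Q/\mathbb Z)=0,$$
because $Z_l$ is cyclic. So only $d_2$ from $E_2^{1,1}$ can hit $E^{3,0}$, and the kernel of $H^3(G^{(l-1)},\mathbb Q/\mathbb Z)\to H^3(G^{(l)},\mathbb Q/\mathbb Z)$ is the image of $d_2$ on
$$E_2^{1,1}=H^1(G^{(l-1)},Z_l^*)=\mathrm{Hom}(B,Z_l^*);$$
the last equality holds since $(G^{(l-1)})^{ab}=B$.

This $d_2$ is, up to sign, cup product with the extension class (Neukirch–Schmidt–Wingberg, Thm. 2.4.4). Here is the argument. The pairing $Z_l^*\otimes Z_l\to\mathbb Q/\mathbb Z$ induces a pairing of the spectral sequences with coefficients $Z_l^*$ and $Z_l$ into the one with coefficients $\mathbb Q/\mathbb Z$. Every $x\in E_2^{1,1}(\mathbb Q/\mathbb Z)$ is, up to sign, the product of $x\in E_2^{1,0}(Z_l^*)=H^1(G^{(l-1)},Z_l^*)$ with $\mathrm{id}\in E_2^{0,1}(Z_l)=\mathrm{Hom}(Z_l,Z_l)$. Now $d_2$ is a derivation and vanishes on the bottom row, so $d_2(x\cdot\mathrm{id})=\pm x\cup d_2(\mathrm{id})$.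 And $d_2(\mathrm{id})\in H^2(G^{(l-1)},Z_l)$ is the transgression of $\mathrm{id}$, which is $\pm$ the extension class.

So the kernel consists of the inflations to $G^{(l-1)}$ of the classes $f\cup[\beta_l]$, $f\in\mathrm{Hom}(B,Z_l^*)$.

**Step 3: descend the tower.** Let $y\in H^3(B,\mathbb Q/\mathbb Z)$ die in $G=G^{(q)}$. By Step 2 its inflation to $G^{(q-1)}$ equals that of $f_q\cup[\beta_q]$ for some $f_q$. So $y-f_q\cup[\beta_q]$ dies in $G^{(q-1)}$, and we repeat. After $q$ rounds,
$$y=\sum_{l=1}^qf_l\cup[\beta_l]\quad\text{in }H^3(B,\mathbb Q/\mathbb Z),\qquad f_l\in\mathrm{Hom}(B,Z_l^*).\tag{6}$$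

**Step 4: antisymmetrization is defined on classes.** For a 3-cochain $F$ on $B$ put
$$\mathrm{Alt}F(b_1,b_2,b_3)=\sum_{\sigma\in S_3}\mathrm{sgn}(\sigma)F(b_{\sigma1},b_{\sigma2},b_{\sigma3}).$$
We check that $\mathrm{Alt}$ kills coboundaries. In
$$\partial g(b_1,b_2,b_3)=g(b_2,b_3)-g(b_1+b_2,b_3)+g(b_1,b_2+b_3)-g(b_1,b_2)$$
each middle term is symmetric under a transposition, so its alternating sum is $0$. The alternating sums of $g(b_2,b_3)$ and of $g(b_1,b_2)$ agree after reindexing by a cyclic permutation, which has sign $+1$. So the outer terms cancel, and $\mathrm{Alt}$ is defined on $H^3(B,\mathbb Q/\mathbb Z)$.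

**Step 5: evaluate at $(e_1,e_2,e_3)$.** For $\varphi_\nu=s_1t_2u_3/p^\nu$ only $\sigma=1$ contributes:
$$\mathrm{Alt}(\varphi_\nu)(e_1,e_2,e_3)=1/p^\nu .$$
The class $f_l\cup[\beta_l]$ is represented by $(b_1,b_2,b_3)\mapsto\langle f_l(b_1),\beta_l(b_2,b_3)\rangle$. Grouping the six permutations in pairs,
$$\mathrm{Alt}(f_l\cup\beta_l)(e_1,e_2,e_3)=\sum_{(i,j,k)}\langle f_l(e_i),\beta_l(e_j,e_k)-\beta_l(e_k,e_j)\rangle=\sum_{(i,j,k)}\langle f_l(e_i),\mathrm{pr}_{Z_l}(e_j\wedge e_k)\rangle,$$
summed over the cyclic permutations $(i,j,k)$ of $(1,2,3)$. This vanishes unless $Z_l$ is one of $Z_{12},Z_{13},Z_{23}$. These have orders $p^b,p^c,p^c$, so the value always lies in $\frac1{p^b}\mathbb Z/\mathbb Z$.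

**Step 6: conclusion.** If $\xi_\nu=0$, then the class of $\varphi_\nu$ has the form (6), and applying $\mathrm{Alt}$ gives $1/p^\nu\in\frac1{p^b}\mathbb Z/\mathbb Z$, that is, $\nu\le b$. $\square$

## 10. The inequality $b<\lceil3c/2\rceil$ and the homogeneous groups

*Proof of Theorem 2.* By Lemma 6 let $k=\mathbb C$. Suppose $\alpha=0$. By Proposition 10, $2\xi=0$.

If $p$ is odd and $b<M$, then $2\xi=0$ and $p^M\xi=0$ give $\xi=\xi_M=0$. This contradicts Proposition 11 with $\nu=M>b$.

If $p=2$ and $b+1<M$, then $2\xi=\xi_{M-1}=0$. This contradicts Proposition 11 with $\nu=M-1>b$.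

So $\alpha\ne0$. By Proposition 8 it is a nonzero class in $H^3_{nr}(K/\mathbb C,\mathbb Z/p^M)$, so $K$ is not stably rational. By Lemma 5, $K$ is purely transcendental over $\mathbb C(V)^{G_A}$, so $V/G_A$ is not stably rational. The result for every faithful representation follows from the no-name lemma, and for every choice of $F^c(A)$ from the invariance under isoclinism. $\square$

*Proof of Theorem 1.* Take $a=b=c=1$. Then $M=2>1=b$, and $p$ is odd. $\square$

*Proof of Corollary 4.* For $r\le2$, and for $(\mathbb Z/2)^3$, use Theorem 3. Let $r\ge3$ and $n\notin\{2,4\}$. If an odd prime $p$ divides $n$, take $a=b=c=v_p(n)=e\ge1$; then $b=e<\lceil3e/2\rceil=M$ and Theorem 2 applies. Otherwise $n=2^e$ with $e\ge3$; take $a=b=c=e$. Then $M-e=\lceil e/2\rceil\ge2$, so $b+1<M$ and Theorem 2 applies. (For $e=1$ and $e=2$ we have $M=e+1$, so the condition for $p=2$ fails.)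

Finally let $A$ have odd squarefree exponent, so $A=\bigoplus_p(\mathbb Z/p)^{r_p}$ over odd primes. If all $r_p\le2$, then $A$ is generated by two elements and Theorem 3 applies. If some $r_p\ge3$, then $A$ is not generated by two elements, it has the direct summand $(\mathbb Z/p)^3$, and Theorem 2 with $a=b=c=1$ shows that the conjecture fails for $A$. $\square$
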